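\title{A Lipschitz embedding that lowers the homological Dehn function}

\begin{abstract}
Let $H$ be a group of type $F_{k+1}$ and let $G$ be a group with a finite $(k+1)$-dimensional classifying space. We show that an injective Lipschitz map $H\to G$ does not force the $(k+1)$-dimensional homological Dehn function of $H$ to be dominated by that of $G$, for any $k\ge1$. For $k=1$ we embed the Baumslag--Solitar group $BS(1,3)$, whose function is exponential, into a group $F\rtimes F_3$, with $F$ free of rank $6$, whose function is cubic. Products with $\mathbb Z^{k-1}$ give examples for all $k$, and we determine both functions in every case. The main tool is a self-similar path in a free group, produced by a substitution of constant length three.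
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Finitely generated groups carry word metrics $d(g,g')=|g^{-1}g'|$ coming from finite generating sets. A map $f\colon H\to G$ is a \emph{Lipschitz embedding} if it is injective and there is $L>0$ with $d_G(f(h),f(h'))\le L\,d_H(h,h')$ for all $h,h'\in H$. It need not be a homomorphism, and it need not be a coarse embedding: distant points of $H$ may have nearby images.

A group $G$ is of \emph{type $F_m$} if it has a $K(G,1)$ with compact $m$-skeleton. Let $X$ be the universal cover of such a complex. Chains are integral and cellular, and $\|c\|$ is the sum of the absolute values of the coefficients of $c$. Since $X$ is contractible, every $(m-1)$-cycle $\gamma$ has a \emph{filling}, an $m$-chain $c$ with $\partial c=\gamma$. The \emph{$m$-dimensional homological Dehn function} measures how large a filling may have to be: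
\[
\operatorname{Fill}^m_G(\ell)=\sup_{\|\gamma\|\le\ell}\ \min_{\partial c=\gamma}\|c\| ,
\]
where $\gamma$ runs over $(m-1)$-cycles. For $\varphi,\psi\colon\mathbb N\to\mathbb N$ write $\varphi\prec\psi$ if there is $C>0$ with $\varphi(n)\le C\psi(Cn+C)+Cn+C$ for all $n$, and $\varphi\sim\psi$ if $\varphi\prec\psi$ and $\psi\prec\varphi$. Up to $\sim$, the function $\operatorname{Fill}^m_G$ does not depend on the choices made. The following problem comes from Kropholler and Pengitore \cite{KP}.

\medskip
\noindent\textbf{Question.} \emph{Let $k\ge1$, let $H$ be of type $F_{k+1}$, and let $G$ have a finite $(k+1)$-dimensional $K(G,1)$. If $H$ admits a Lipschitz embedding into $G$, must $\operatorname{Fill}^{k+1}_H\prec\operatorname{Fill}^{k+1}_G$ hold? If not, is there an example with $\operatorname{Fill}^{k+1}_G\prec\operatorname{Fill}^{k+1}_H$ and $\operatorname{Fill}^{k+1}_H\not\prec\operatorname{Fill}^{k+1}_G$?}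

\subsection*{Why one might expect the inequality}
The hypothesis on $G$ makes fillings unique. If $X$ is contractible of dimension at most $m$, then two fillings of an $(m-1)$-cycle differ by an $m$-cycle, which is a boundary and hence zero, as there are no $(m+1)$-cells. Every $m$-chain is therefore the only filling of its boundary, and
\begin{equation}\label{eq:unique}
\operatorname{Fill}^m(\ell)=\sup\{\|c\| : c \text{ an $m$-chain with } \|\partial c\|\le \ell\}.
\end{equation}
Suppose that $H\le G$ is carried by a connected, aspherical, $\pi_1$-injective subcomplex of a finite $(k+1)$-dimensional $K(G,1)$. Then the universal cover $X_H$ is a subcomplex of $X_G$, every chain of $X_H$ is a chain of $X_G$, and \eqref{eq:unique} gives $\operatorname{Fill}^{k+1}_H\le\operatorname{Fill}^{k+1}_G$. In the top dimension the larger space offers no shortcuts.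

One can try the same argument for an $L$-Lipschitz embedding $f$, say with $k=1$ and both groups given by aspherical finite presentations. Send each edge of $X_H$ to a geodesic between the images of its ends, and each $2$-cell to the unique filling of the image of its boundary. This defines a chain map $f_\#$ with $\|f_\#\partial c\|\le L\|\partial c\|$, so $\|f_\#c\|\le\operatorname{Fill}^2_G(L\|\partial c\|)$ by \eqref{eq:unique}. The inequality would follow if $\|c\|$ were bounded by a multiple of $\|f_\#c\|$. Injectivity keeps the cells of $X_H$ from piling up in one place, but it does not keep their images from canceling. Our examples exploit this gap.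

\subsection*{The result}
Let $F$ be the free group on $S=\{a,b_1,b_2,b_3,b_4,e\}$ and let $\tau$ be the automorphism
\[
\tau(a)=a,\qquad \tau(e)=e,\qquad \tau(b_i)=b_ia ,
\]
whose inverse sends $b_i$ to $b_ia^{-1}$. Put
\[
G=\langle S,t_0,t_1,t_2\mid t_r^{-1}vt_r=\tau(v)\ \ (v\in S,\ r=0,1,2)\rangle,\qquad
H=BS(1,3)=\langle\alpha,\theta\mid\theta^{-1}\alpha\theta=\alpha^3\rangle ,
\]
and $G_k=G\times\mathbb Z^{k-1}$, $H_k=H\times\mathbb Z^{k-1}$.

\begin{theorem}\label{thm:main}
For every $k\ge1$:
\begin{enumerate}
\item[(1)] $H_k$ and $G_k$ have finite $(k+1)$-dimensional classifying spaces.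
\item[(2)] There is a Lipschitz embedding $H_k\to G_k$.
\item[(3)] $\operatorname{Fill}^{k+1}_{G_k}(\ell)\sim\ell^{\frac{2k+1}{2k-1}}$. Also $\operatorname{Fill}^2_{H_1}(\ell)\sim3^\ell$, and $\operatorname{Fill}^{k+1}_{H_k}(\ell)\sim\ell^{\frac k{k-1}}(\log\ell)^{-\frac1{k-1}}$ for $k\ge2$.
\end{enumerate}
In particular $\operatorname{Fill}^{k+1}_{G_k}\prec\operatorname{Fill}^{k+1}_{H_k}$ but $\operatorname{Fill}^{k+1}_{H_k}\not\prec\operatorname{Fill}^{k+1}_{G_k}$.
\end{theorem}

So the answer to the first part of the Question is no and the answer to the second is yes, for every $k$. The group $H_k$ is solvable and has a finite $(k+1)$-dimensional classifying space, so neither property restores the inequality.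

In (3) we use the definition of $\prec$ for nondecreasing functions $\mathbb N\to[0,\infty)$; the last function is increasing for $\ell\ge2$ and is given the value $0$ at $\ell=0,1$. If $\varphi,\psi$ are nondecreasing and $\varphi(\ell)\le A\psi(\ell)$ for $\ell\ge\ell_0$, then $\varphi\prec\psi$: take an integer $C\ge\max\{1,A,\varphi(\ell_0)\}$.

\subsection*{The idea}
The group $H$ is a union of \emph{rows}, the cosets of $\langle\alpha\rangle$, and $\theta$ stretches a row by a factor of $3$; this produces exponential area. The group $G$ is a union of trees, the cosets of $F$, and $t_r$ moves them by $\tau$, whose powers lengthen words only linearly; this keeps area polynomial. We send rows to trees along a path $\Phi\colon\mathbb Z\to F$ with bounded steps and $\Phi(3j)=\tau(\Phi(j))$. Such a path takes $3^n$ steps to travel a distance of order $n$. It spends the spare time on detours, and the whole difficulty is to keep the detours almost disjoint. In a tree the $1$-chain of a path depends only on its ends, so the detours are invisible to homology.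

Section~\ref{sec:groups} describes the groups and proves (1). Section~\ref{sec:embedding} builds the embedding from the path, and Section~\ref{sec:path} builds the path. Sections~\ref{sec:dim2} and~\ref{sec:products} compute the filling functions for $k=1$ and $k\ge2$.

\section{The groups and their classifying spaces}\label{sec:groups}

The presentation of $G$ is that of the semidirect product $F\rtimes F_3$, where $F_3$ is free on $t_0,t_1,t_2$ and each $t_r$ acts by $\tau$. Thus every element of $G$ is uniquely a product $\beta g$ with $\beta\in F_3$, $g\in F$, and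
\begin{equation}\label{eq:move}
g\,t_r=t_r\,\tau(g)\qquad(g\in F,\ r=0,1,2).
\end{equation}

For $H$ we use the model $\mathbb Z[\frac13]\rtimes\mathbb Z$ with $(u,n)(u',n')=(u+3^{-n}u',\,n+n')$, $\alpha=(1,0)$, $\theta=(0,1)$. (The rules $\alpha\theta=\theta\alpha^3$ and $\theta^{-1}\alpha=\alpha^3\theta^{-1}$ bring any word to the form $\theta^p\alpha^i\theta^{-q}$ with $p,q\ge0$. Its image $(3^{-p}i,\,p-q)$ is trivial only if $i=0$ and $p=q$, and every pair occurs as an image.) Right multiplication by the generators reads
\begin{equation}\label{eq:model}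
(u,n)\alpha=(u+3^{-n},n),\qquad (u,n)\theta=(u,n+1).
\end{equation}

A \emph{graph of spaces} is obtained from connected complexes $X_v$ and products $X_\epsilon\times[0,1]$ of connected complexes with an interval by attaching both ends of each product to some $X_v$ by cellular maps. If all $X_v$ and $X_\epsilon$ are aspherical and the attaching maps are injective on $\pi_1$, then the total space is aspherical \cite{SW}.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
The presentation complex $K_G$ is the rose $R$ on $S$ with three copies of $R\times[0,1]$ attached, one end by the identity and the other by the map that spells $\tau(v)$ along the petal $v$. The presentation complex $K_H$ is a circle with one cylinder attached, one end by the identity and the other by a map of degree $3$. Graphs are aspherical and all four kinds of attaching map are $\pi_1$-injective, so $K_G$ and $K_H$ are finite aspherical $2$-complexes. Their products with the torus $T^{k-1}$ are finite aspherical complexes of dimension $k+1$ with fundamental groups $G_k$ and $H_k$.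
\end{proof}

We write $X_G$, $X_H$ for the universal covers of $K_G$, $K_H$. Their $1$-skeleta are the Cayley graphs.

\section{From a self-similar path to an embedding}\label{sec:embedding}

\subsection*{Ternary coordinates on $H$}
For $u\in\mathbb Z[\frac13]$ and $j\in\mathbb Z$ the $j$-th ternary digit of $u$ is
\[
d_j(u)=\lfloor3^ju\rfloor-3\lfloor3^{j-1}u\rfloor\in\{0,1,2\},
\]
and $d_j(u)=0$ as soon as $3^{j-1}u\in\mathbb Z$. To $h=(u,n)$ we attach its \emph{position} $\lfloor3^nu\rfloor\in\mathbb Z$ and its \emph{address}, consisting of $n$ and the digits $d_j(u)$ with $j>n$. By \eqref{eq:model}, multiplying by $\alpha$ adds $1$ to the position. It leaves the address fixed, because for $j>n$ the digit $d_j$ changes by $3^{j-n}-3\cdot3^{j-1-n}=0$. Multiplying by $\theta$ raises $n$ by one, removes the digit $r=d_{n+1}(u)$ from the address, and changes the position from $i$ to $3i+r$. Position and address determine $h$: they give $\lfloor3^ju\rfloor$ recursively for all $j\ge n$, and $\lfloor3^ju\rfloor=3^ju$ for large $j$.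

In $G$, by \eqref{eq:move}, multiplying $\beta g$ by $t_r$ gives $(\beta t_r)\tau(g)$. This suggests recording the address in the $F_3$-coordinate and the position in the $F$-coordinate, by a map $\Phi\colon\mathbb Z\to F$ under which $i\mapsto3i+r$ corresponds to $\tau$ up to bounded error. Three stable letters are needed because $\theta$ carries three addresses, one for each value of the removed digit, to the same address, and these must be kept apart. Let $F_0=\langle a,b_1,\dots,b_4\rangle\le F$.

\begin{proposition}\label{prop:path}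
There is a map $\Phi\colon\mathbb Z\to F_0$ such that, for all $j\in\mathbb Z$ and $g\in F_0$,
\begin{enumerate}
\item[(i)] $|\Phi(j)^{-1}\Phi(j+1)|\le3$;
\item[(ii)] $\Phi(3j)=\tau(\Phi(j))$;
\item[(iii)] $\Phi^{-1}(g)$ has at most two elements.
\end{enumerate}
\end{proposition}

We prove this in Section~\ref{sec:path}. The generator $e$ serves only to remove the multiplicity left in (iii). Choose $\kappa\colon\mathbb Z\to\{0,1\}$ injective on each fiber of $\Phi$ and put $\Psi(j)=\Phi(j)e^{\kappa(j)}$. If $\Psi(j)=\Psi(j')$, then the exponent sum in $e$, which vanishes on $F_0$, gives $\kappa(j)=\kappa(j')$; hence $\Phi(j)=\Phi(j')$ and $j=j'$. So $\Psi$ is injective.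

\subsection*{The map}
For $(u,n)\in H$ choose $p\ge n$ with $3^pu\in\mathbb Z$ and set
\[
\beta(u,n)=t_0^{\,p}\,\bigl(t_{d_{n+1}(u)}t_{d_{n+2}(u)}\cdots t_{d_p(u)}\bigr)^{-1}\in F_3,\qquad
f(u,n)=\beta(u,n)\,\Psi(\lfloor3^nu\rfloor)\in G .
\]
Raising $p$ by one inserts $t_0t_0^{-1}$, since $d_{p+1}(u)=0$; so $\beta$ does not depend on $p$. It depends only on the address, and comparing the formulas for $n$ and $n+1$ with a common $p\ge n+1$ shows
\begin{equation}\label{eq:beta}
\beta(h\alpha)=\beta(h),\qquad \beta(h\theta)=\beta(h)\,t_{d_{n+1}(u)}\qquad\text{for }h=(u,n).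
\end{equation}

\begin{proposition}\label{prop:embedding}
The map $f\colon H\to G$ is injective and $9$-Lipschitz for the generating sets $\{\alpha,\theta\}$ and $S\cup\{t_0,t_1,t_2\}$.
\end{proposition}

\begin{proof}
Suppose $f(u,n)=f(u',n')$. Uniqueness of the decomposition $\beta g$ gives $\beta(u,n)=\beta(u',n')$ and, since $\Psi$ is injective, equality of the positions. The exponent sum of $\beta(u,n)$ in the letters $t_r$ is $p-(p-n)=n$, so $n=n'$. With a common $p$ we get $t_{d_{n+1}(u)}\cdots t_{d_p(u)}=t_{d_{n+1}(u')}\cdots t_{d_p(u')}$ in $F_3$. Positive words are reduced, so the digits agree one by one, and beyond $p$ all digits vanish. Thus the addresses agree too, and $(u,n)=(u',n')$.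

By the triangle inequality it suffices to bound $|f(h)^{-1}f(hs)|$ for $s=\alpha,\theta$. Let $h=(u,n)$ have position $i$, and let $r=d_{n+1}(u)$. By \eqref{eq:beta} and Proposition~\ref{prop:path}(i),
\[
f(h)^{-1}f(h\alpha)=e^{-\kappa(i)}\,\Phi(i)^{-1}\Phi(i+1)\,e^{\kappa(i+1)}
\]
has length at most $5$. By \eqref{eq:beta}, \eqref{eq:move} and Proposition~\ref{prop:path}(ii),
\[
f(h)^{-1}f(h\theta)=e^{-\kappa(i)}\Phi(i)^{-1}\,t_r\,\Phi(3i+r)e^{\kappa(3i+r)}
=e^{-\kappa(i)}\,t_r\,\bigl[\Phi(3i)^{-1}\Phi(3i+r)\bigr]\,e^{\kappa(3i+r)} .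
\]
The bracket spans $r\le2$ steps of $\Phi$, so the length is at most $1+1+6+1=9$.
\end{proof}

The map $f\times\mathrm{id}\colon H_k\to G_k$ is then injective and $9$-Lipschitz when a basis of $\mathbb Z^{k-1}$ is added to both generating sets. This proves Theorem~\ref{thm:main}(2), given Proposition~\ref{prop:path}.

\section{The self-similar path}\label{sec:path}

\subsection*{Choosing a substitution}
A path with bounded steps is spelled by an infinite word in finitely many letters, each with a value in $F_0$. Condition (ii) holds if the word is invariant under a substitution $\sigma$ that replaces each letter by three letters whose product is the $\tau$-image of its value. The problem is the letter $a$, which $\tau$ fixes. The choice $\sigma(a)=a\,a\,a^{-1}$ has the right value, but the $3^n$ steps of $\sigma^n(a)$ stay among the $n+2$ points $1,a,\dots,a^{n+1}$. The step $a$ must instead be replaced by a detour that leaves the $a$-axis. We let it leave in the direction $b_1$ and return from the direction $b_2$, so that detours replacing consecutive steps $a$ enter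 different branches of the tree:
\[
a=b_1\cdot(b_1^{-1}ab_2)\cdot b_2^{-1}.
\]
The middle factor is a new letter $y$, and $\tau(b_1^{-1}ab_2)=a^{-1}(b_1^{-1}ab_2)a$ is already a product of three letters. Next, $\tau(b_i)=b_ia=b_i\cdot(ab_4)\cdot b_4^{-1}$ calls for a letter $x$ with value $ab_4$, and $\tau(ab_4)=b_3\cdot(b_3^{-1}ab_4)\cdot a$ calls for a letter $z$, which behaves like $y$. No further letters are needed.

Formally, consider words, not necessarily reduced, in $a,b_1,\dots,b_4,x,y,z$ and their formal inverses. The \emph{value} $\overline w\in F_0$ of a word $w$ is the product of the values of its letters, where $\overline a=a$, $\overline{b_i}=b_i$ and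
\[
\overline x=ab_4,\qquad \overline y=b_1^{-1}ab_2,\qquad \overline z=b_3^{-1}ab_4 .
\]
Define $\sigma$ on letters by
\[
\sigma(a)=b_1\,y\,b_2^{-1},\quad \sigma(b_i)=b_i\,x\,b_4^{-1},\quad \sigma(x)=b_3\,z\,a,\quad \sigma(y)=a^{-1}y\,a,\quad \sigma(z)=a^{-1}z\,a ,
\]
on inverse letters by taking the formal inverse, and on words letter by letter. The values are $a$, $b_ia$, $ab_4a$, $a^{-1}b_1^{-1}ab_2a$ and $a^{-1}b_3^{-1}ab_4a$, which are the $\tau$-images of $\overline a,\overline{b_i},\overline x,\overline y,\overline z$. Hence
\begin{equation}\label{eq:ev}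
\overline{\sigma(w)}=\tau(\overline w)\qquad\text{for every word }w.
\end{equation}
The \emph{path from $g$ labeled $w=w_1\cdots w_L$} is the sequence $g,\ g\overline{w_1},\ g\overline{w_1w_2},\dots,\ g\overline w$; its \emph{interior vertices} are the terms other than the first and the last. The path from $g\overline w$ labeled $w^{-1}$ is the same sequence reversed.

Since $\sigma(b_i)$ begins with $b_i$, the word $\sigma^n(b_i)$, of length $3^n$, is a prefix of $\sigma^{n+1}(b_i)$. Let $\Phi_i\colon\mathbb N\to F_0$ be the path from $1$ labeled by the infinite limit word, and define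
\[
\Phi(j)=\Phi_1(j),\qquad \Phi(-j)=\Phi_2(j)\qquad(j\ge0).
\]

\begin{example}\label{ex:nine}
We have $\sigma^2(b_1)=b_1xb_4^{-1}\cdot b_3za\cdot b_4x^{-1}b_4^{-1}$, so $\Phi(0),\dots,\Phi(9)$ are
\[
1,\quad b_1,\quad b_1ab_4,\quad b_1a,\quad b_1ab_3,\quad b_1a^2b_4,\quad b_1a^2b_4a,\quad b_1a^2b_4ab_4,\quad b_1a^2b_4,\quad b_1a^2 .
\]
One sees $\Phi(3)=\tau\Phi(1)$, $\Phi(6)=\tau\Phi(2)$ and $\Phi(9)=\tau\Phi(3)$. The path advances along $b_1,b_1a,b_1a^2$. The detour from $b_1$ to $b_1a$ uses the branch $b_1ab_4$; the detour from $b_1a$ to $b_1a^2$ uses the branches $b_1ab_3$ and $b_1a^2b_4$; so the two do not meet. Inside the second detour the path goes out from $b_1a^2b_4$ to $b_1a^2b_4a$ and comes back, whence $\Phi(5)=\Phi(8)$. The lemma below shows that this out-and-back is the only source of repetition.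
\end{example}

\subsection*{Two families of detours}
For $s,n\ge0$ put
\[
\varepsilon_s=\sigma^s(xb_4^{-1}),\qquad \lambda_n=a\,\sigma(a)\cdots\sigma^{n-1}(a),
\]
with $\lambda_0$ empty. By \eqref{eq:ev}, both $\varepsilon_s$ and $\sigma^s(a)$ have value $a$; these are the two families of detours. As $\sigma(\varepsilon_s)=\varepsilon_{s+1}$ and $a\,\sigma(\lambda_n)=\lambda_{n+1}$, induction on $n$ gives
\[
\sigma^n(b_i)=b_i\,\varepsilon_0\varepsilon_1\cdots\varepsilon_{n-1},\qquad \sigma^n(y)=\lambda_n^{-1}y\lambda_n,\qquad \sigma^n(z)=\lambda_n^{-1}z\lambda_n .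
\]
Apply $\sigma^{n-1}$ to $\sigma(a)=b_1yb_2^{-1}$ and to $\varepsilon_1=b_3za\,\sigma(b_4)^{-1}$, and use $\lambda_{n-1}\sigma^{n-1}(a)=\lambda_n$. For $n\ge1$,
\begin{equation}\label{eq:rec}
\begin{aligned}
\sigma^n(a)&=\bigl[\sigma^{n-1}(b_1)\,\lambda_{n-1}^{-1}\bigr]\ y\ \bigl[\lambda_{n-1}\,\sigma^{n-1}(b_2)^{-1}\bigr],\\
\varepsilon_n&=\bigl[\sigma^{n-1}(b_3)\,\lambda_{n-1}^{-1}\bigr]\ z\ \bigl[\lambda_n\,\sigma^n(b_4)^{-1}\bigr].
\end{aligned}
\end{equation}
Each bracket is an excursion along a segment $b_i,b_ia,\dots,b_ia^m$, traveled once with detours $\varepsilon_s$ and once, in the opposite direction, with detours $\sigma^s(a)$.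

To count visits we use \emph{multisets}, that is, finitely supported functions $F_0\to\mathbb Z_{\ge0}$; $\delta_g$ is the indicator function of $g$, and $gB$ is the left translate of $B$ by $g$. Let $I_n$ and $J_n$ be the multisets of interior vertices of the paths from $1$ labeled $\sigma^n(a)$ and $\varepsilon_n$. Thus $I_0=0$ and $J_0=\delta_{ab_4}$. The path from $1$ labeled $\sigma^n(b_i)$ visits, apart from its start, the multiset $O_n(i)$, and the path from $b_i$ labeled $\lambda_n$ visits the multiset $R_n(i)$, where
\[
O_n(i)=\sum_{s=0}^n\delta_{b_ia^s}+\sum_{s=0}^{n-1}b_ia^sJ_s,\qquad R_n(i)=\sum_{s=0}^n\delta_{b_ia^s}+\sum_{s=0}^{n-1}b_ia^sI_s .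
\]
Put $B_n(i)=O_n(i)+R_n(i)$. By \eqref{eq:rec}, the paths from $1$ labeled $\sigma^n(a)$ and $\varepsilon_n$ run
\[
1\to b_1a^{n-1}\to b_1\xrightarrow{\ y\ }ab_2\to ab_2a^{n-1}\to a,\qquad
1\to b_3a^{n-1}\to b_3\xrightarrow{\ z\ }ab_4\to ab_4a^n\to a ,
\]
where the arrows $y$ and $z$ are single steps. In the first path, the four long arrows contribute $O_{n-1}(1)$, $R_{n-1}(1)$ reversed, $aR_{n-1}(2)$, and $aO_{n-1}(2)$ reversed; in the second they contribute $O_{n-1}(3)$, $R_{n-1}(3)$, $aR_n(4)$, $aO_n(4)$ in the same manner. Turning points are counted twice in these sums, so for $n\ge1$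
\begin{equation}\label{eq:IJ}
I_n\le B_{n-1}(1)+aB_{n-1}(2),\qquad J_n\le B_{n-1}(3)+aB_n(4).
\end{equation}
Let $U_i\subset F_0$ be the set of elements whose reduced word begins with the letter $b_i$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,font=\small]
\draw (-1.6,0)--(9,0);
\fill (-1.6,0) circle (1.6pt) node[below] {$1$};
\node at (-0.8,0.22) {$b_i$};
\foreach \s in {0,1,2}{
 \draw (3*\s,0)--(3*\s+0.8,0.7)--(3*\s+0.4,1.5)--(3*\s+1.2,1.5)--(3*\s+0.8,0.7);
 \draw (3*\s+3,0)--(3*\s+2.2,0.7)--(3*\s+1.8,1.5)--(3*\s+2.6,1.5)--(3*\s+2.2,0.7);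
 \draw (3*\s,0)--(3*\s+0.8,-0.7)--(3*\s+0.4,-1.5)--(3*\s+1.2,-1.5)--(3*\s+0.8,-0.7);
 \draw (3*\s+3,0)--(3*\s+2.2,-0.7)--(3*\s+1.8,-1.5)--(3*\s+2.6,-1.5)--(3*\s+2.2,-0.7);
 \node at (3*\s+0.8,0.3) {$b_3$}; \node at (3*\s+2.2,0.3) {$b_4$};
 \node at (3*\s+0.8,-0.3) {$b_1$}; \node at (3*\s+2.2,-0.3) {$b_2$};
 \node at (3*\s+1.5,0.18) {$a$};
 \node at (3*\s+1.5,1.8) {$b_ia^{\s}J_{\s}$}; \node at (3*\s+1.5,-1.8) {$b_ia^{\s}I_{\s}$};
}
\foreach \s in {0,1,2,3}{ \fill (3*\s,0) circle (1.6pt); \node at (3*\s,-0.65) {$b_ia^{\s}$}; }
\end{tikzpicture}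
\caption{Part of the Cayley tree of $F_0$ along the segment $b_i,b_ia,b_ia^2,b_ia^3$. The interior of the detour $\varepsilon_s$ from $b_ia^s$ to $b_ia^{s+1}$ lies in the two upper branches between these vertices, entered through $b_3$ and $b_4$. The interior of the detour $\sigma^s(a)$ lies in the two lower branches, entered through $b_1$ and $b_2$. All branches shown are disjoint.}
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:mult}
For all $n\ge0$ the multisets $I_n$, $J_n$, $B_n(i)$ take values at most $2$, and they are supported in $U_1\cup aU_2$, in $U_3\cup aU_4$ and in $U_i$, respectively.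
\end{lemma}

\begin{proof}
We first show: if the claims hold for $I_s$ and $J_s$ with $s<n$, then they hold for $B_n(i)$. The elements counted by $B_n(i)$ are of two kinds (Figure~\ref{fig:tree}). The first are the points $b_ia^s$, $0\le s\le n$, each counted twice. The second are the products $b_ia^sg$ with $s<n$ and $g$ in the support of $I_s$ or $J_s$. Here $g\in U_1\cup aU_2\cup U_3\cup aU_4$, so no cancellation occurs and the reduced word has the form $b_ia^{s'}b_j\cdots$ with $s'\ge0$. The pair $(s',j)$ determines the source: $s=s'$ for $j\in\{1,3\}$ and $s=s'-1$ for $j\in\{2,4\}$, and the element comes from $I_s$ if $j\in\{1,2\}$ and from $J_s$ if $j\in\{3,4\}$. Its multiplicity is therefore that of $g$ in a single $I_s$ or $J_s$, which is at most $2$. No element is of both kinds, and all lie in $U_i$.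

Now induct on $n$. The claims hold for $I_0$ and $J_0$. If they hold for $I_s,J_s$ with $s<n$, then they hold for $B_{n-1}(i)$ and $B_n(i)$. Since $U_1\cap aU_2=\emptyset$ and $U_3\cap aU_4=\emptyset$, the inequalities \eqref{eq:IJ} give them for $I_n$ and $J_n$.
\end{proof}

\begin{remark}
The proof uses four letters $b_i$ because four detours meet at an inner vertex $b_ia^s$ of a segment: two families, each with one detour ending there and one starting there. It also uses that the two passes along a segment are made with different families. With the more obvious rule $\sigma(x)=a\,b_4\,a$, the word $\varepsilon_n$ would run out along $\sigma^{n-1}(b_4)$ and back along $\sigma^n(b_4)^{-1}$, both based at $a$. The detour $\varepsilon_{n-2}$ from $ab_4a^{n-2}$ would be traversed twice, and the largest multiplicity would at least double each time $n$ grows by $2$.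
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:path}]
Each step of $\Phi$ is the value of a letter or of its inverse, which has length at most $3$; this is (i). Let $w$ be the prefix of length $j\le3^n$ of $\sigma^n(b_i)$. Then $\sigma(w)$ is the prefix of length $3j$ of $\sigma^{n+1}(b_i)$, so $\Phi_i(3j)=\overline{\sigma(w)}=\tau(\Phi_i(j))$ by \eqref{eq:ev}; this gives (ii). The points $\Phi_i(j)$ with $1\le j\le3^n$ form the multiset $O_n(i)\le B_n(i)$. By Lemma~\ref{lem:mult}, applied for all $n$, the restriction of $\Phi_i$ to $j\ge1$ takes values in $U_i$ and takes each value at most twice. As $\Phi(0)=1$ and $U_1,U_2,\{1\}$ are disjoint, (iii) follows.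
\end{proof}

\begin{remark}
The embedding $f$ is not coarse. We have $f(\alpha^j)=\Psi(j)$, and $\Phi(5)^{-1}\Phi(6)=a$ by Example~\ref{ex:nine}. Then (ii) gives $\Phi(5\cdot3^n)^{-1}\Phi(6\cdot3^n)=\tau^n(a)=a$. So $\alpha^{5\cdot3^n}$ and $\alpha^{6\cdot3^n}$ have images at distance at most $3$, while their distance $|\alpha^{3^n}|$ tends to infinity because balls in $H$ are finite.
\end{remark}

\section{Fillings in dimension two}\label{sec:dim2}

Lower bounds come from \eqref{eq:unique}: it is enough to exhibit a large $2$-chain with small boundary. Upper bounds come from rewriting words, through two standard observations.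

First, a $1$-cycle of norm $\ell$ in a graph is a sum of chains of closed edge paths of total length $\ell$. Indeed, take each edge as often as its coefficient indicates, oriented by the sign; every vertex then has as many incoming as outgoing edges, so one can follow edges until a vertex repeats, remove the resulting loop, and induct. Consequently, if $\varphi(\ell)/\ell$ is nondecreasing and every closed path of length $\ell$ has a filling of norm at most $\varphi(\ell)$, then $\sum_i\varphi(\ell_i)\le\varphi(\sum_i\ell_i)$ and $\operatorname{Fill}^2\le\varphi$.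

Second, consider the word labeling a closed path. Inserting or deleting a letter next to its inverse, or moving the base point, does not change the $1$-chain. If a subword $w_1$ is replaced by $w_2$ and the loop $w_1w_2^{-1}$ has a filling of norm $A$, the chain changes by the boundary of a $2$-chain of norm $A$; we call $A$ the \emph{cost}. A closed path whose label can be rewritten into a freely trivial word at total cost $A$ has a filling of norm at most $A$.

\begin{proposition}\label{prop:G2}
$\operatorname{Fill}^2_G(\ell)\le\ell^3$ for all $\ell$. For each $n\ge1$ there is a $2$-chain $D^G_n$ in $X_G$ with $\|D_n^G\|=n^2(n+1)$ and $\|\partial D^G_n\|\le6n$.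
\end{proposition}

\begin{proof}
\emph{Upper bound.} For $v\in S$, replacing $vt_r$ by $t_r\tau(v)$ costs $1$, and so does replacing $vt_r^{-1}$ by $t_r^{-1}v$ for $v=a,e$. Replacing $b_it_r^{-1}$ by $t_r^{-1}b_ia^{-1}$ costs at most $2$, through
\[
b_i\,a\,a^{-1}t_r^{-1}\ \to\ b_i\,a\,t_r^{-1}a^{-1}\ \to\ t_r^{-1}b_i\,a^{-1}.
\]
For $v^{-1}$ in place of $v$ the loop to be filled is the same one, run backward from another base point. So moving $t_r^{\pm1}$ to the left past a word of length $m$ in $S^{\pm1}$ costs at most $2m$ and applies $\tau^{\pm1}$ to the word.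

Let $W$ be a word of length $\ell$ that is trivial in $G$, with $i$ letters from $S^{\pm1}$ and $\ell-i$ letters $t_r^{\pm1}$. Treat each letter from $S^{\pm 1}$ as a block. Move the $t$-letters to the left one after another, reducing each block freely after it is crossed. A block about to be crossed is the reduced word for $\tau^j(v)^{\pm1}$ with $|j|<\ell$, and has length at most $\ell$ because $\tau^j(b_i)=b_ia^j$. This is where the linear growth of $\tau$ enters. There are at most $i(\ell-i)\le\ell^2/4$ crossings, each of cost at most $2\ell$, so the total cost is at most $\ell^3$. The result is a word in the $t_r$ followed by a word in $S$. By uniqueness of the decomposition $\beta g$, the first is trivial in $F_3$ and the second in $F$, so both are freely trivial.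

\emph{Lower bound.} For $g\in G$, $v\in S$ let $\mathrm s(g,v,r)$ be the $2$-cell whose boundary is the edge $v$ at $g$, plus the edge $t_r$ at $gv$, minus the path $\tau(v)$ at $gt_r$, minus the edge $t_r$ at $g$. Let $w_j=(b_1a^{n-j})^n$ for $0\le j\le n$; applying $\tau$ letter by letter turns the word $w_j$ into $w_{j-1}$. For $r=0,1$ and $1\le j\le n$ let $D_{r,j}$ be the sum of the cells $\mathrm s(\cdot,\cdot,r)$ over the edges of the path $w_j$ at $t_r^{-j}$. The inner $t_r$-edges cancel, so $\partial D_{r,j}$ is the path $w_j$ at $t_r^{-j}$, minus the path $w_{j-1}$ at $t_r^{-(j-1)}$, plus two signed $t_r$-edges. Summing over $j$, the boundary of $D_r=\sum_jD_{r,j}$ is the path $w_n=b_1^n$ at $t_r^{-n}$, minus the path $w_0$ at $1$, plus $2n$ signed $t_r$-edges. The long side $w_0$ is common to $r=0$ and $r=1$, so it cancels in $D^G_n=D_0-D_1$, and $\|\partial D^G_n\|\le2(n+2n)=6n$. No cell is used twice: a positive word traces an injective path in $F$, and the cosets $t_r^{-j}F$ are distinct. Hence $\|D^G_n\|=2\sum_{j=1}^nn(1+n-j)=n^2(n+1)$.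
\end{proof}

\begin{proposition}\label{prop:H2}
$\operatorname{Fill}^2_H(\ell)\le3^\ell-1$ for all $\ell$. For each $n\ge1$ there is a $2$-chain $D^H_n$ in $X_H$ with $\|D_n^H\|=3^n-1$ and $\|\partial D^H_n\|\le4n+4$.
\end{proposition}

\begin{proof}
\emph{Upper bound.} Let $W$ be a word of length $\ell$ that is trivial in $H$. Its exponent sum in $\theta$ is zero. So while $\theta$-letters remain, both signs occur, and reading cyclically some $\theta^{-1}$ is followed by $\theta$ with only $\alpha$-letters in between. Move the base point off this subword, reduce it to $\theta^{-1}\alpha^i\theta$, which is freely equal to $(\theta^{-1}\alpha\theta)^i$, and replace it by $\alpha^{3i}$ at cost $|i|$. Each step removes two $\theta$-letters and at most triples the number of $\alpha$-letters. There are at most $\ell/2$ steps, and the step that follows $s$ earlier ones costs at most $3^s\ell$. The final word involves only $\alpha$, which has infinite order, so it is freely trivial. The total cost is at most $\varphi(\ell)=\frac\ell2(3^{\ell/2}-1)$, and $\varphi(\ell)/\ell$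 is nondecreasing. Finally $\frac\ell2\le3^{\ell/2}+1$ gives $\varphi(\ell)\le3^\ell-1$.

\emph{Lower bound.} Let $E_\alpha(h)$, $E_\theta(h)$ be the edges from $h$ to $h\alpha$ and $h\theta$, and let $s_h$ be the $2$-cell with
\[
\partial s_h=E_\alpha(h)+E_\theta(h\alpha)-\sum_{m=0}^2E_\alpha(h\theta\alpha^m)-E_\theta(h).
\]
Let $D'=\sum_{j=1}^n\sum_{0\le i<3^{n-j}}s_{\theta^{-j}\alpha^i}$. Since $\theta^{-j}\alpha^i\theta\alpha^m=\theta^{-(j-1)}\alpha^{3i+m}$, the negative $\alpha$-edges of layer $j$ cancel the positive $\alpha$-edges of layer $j-1$, and inside a layer the inner $\theta$-edges cancel: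
\[
\partial D'=E_\alpha(\theta^{-n})+\sum_{j=1}^n\bigl(E_\theta(\theta^{-j}\alpha^{3^{n-j}})-E_\theta(\theta^{-j})\bigr)-\sum_{0\le i<3^n}E_\alpha(\alpha^i).
\]
To remove the long side, subtract the left translate by $\alpha$: let $D^H_n=D'-\alpha D'$. The last sums combine to $E_\alpha(\alpha^{3^n})-E_\alpha(1)$, so $\|\partial D^H_n\|\le2(1+2n)+2=4n+4$. In coordinates, $\theta^{-j}\alpha^i=(3^ji,-j)$ and $\alpha\theta^{-j}\alpha^i=(1+3^ji,-j)$ with $j\ge1$; the first coordinates differ modulo $3$, so $D'$ and $\alpha D'$ share no cell. Hence $\|D^H_n\|=2\sum_{j=1}^n3^{n-j}=3^n-1$.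
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $k=1$]
By \eqref{eq:unique} and the two propositions, $n^3\le\operatorname{Fill}^2_G(6n)$ and $3^n-1\le\operatorname{Fill}^2_H(4n+4)$. Together with the upper bounds this gives $\operatorname{Fill}^2_G\sim\ell^3$ and $\operatorname{Fill}^2_H\sim3^\ell$. For large $\ell$ we have $\operatorname{Fill}^2_G(\ell)\le\ell^3\le3^{\lfloor\ell/4\rfloor-1}-1\le\operatorname{Fill}^2_H(\ell)$, so $\operatorname{Fill}^2_G\prec\operatorname{Fill}^2_H$. The reverse relation would bound $3^n-1$ by a cubic polynomial in $n$.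
\end{proof}

\begin{remark}
One can see where the area of $D'$ goes. For $h=\theta^{-j}\alpha^i=(3^ji,-j)$ the address has only zero digits and the position is $i$, so $f(h)=t_0^{-j}\Psi(i)$. The row of $3^{n-j}$ edges on which layer $j$ is based maps to a path in the tree $t_0^{-j}F$ from $t_0^{-j}\Psi(0)$ to $t_0^{-j}\Psi(3^{n-j})$. Since $\Phi(3^{n-j})=b_1a^{n-j}$, the $1$-chain of this path has norm at most $n-j+3$.
\end{remark}

\section{Products with $\mathbb Z^N$}\label{sec:products}

Let $N=k-1\ge1$ and let $X$ be $X_G$ or $X_H$. The universal cover of the classifying space from Section~\ref{sec:groups} is $X\times\mathbb R^N$, with $\mathbb R^N$ cut into unit cubes. It is contractible of dimension $N+2=k+1$, so \eqref{eq:unique} applies. We index the $N$-cubes by $Q\in\mathbb Z^N$, orient them all in the standard way, and write $Q\sim Q'$ if they share an $(N-1)$-face. Every $(N+2)$-chain is a finite sum $c=\sum_Qc_Q\times Q$ of \emph{slices} $c_Q\in C_2(X)$, and $\partial(c_Q\times Q)=\partial c_Q\times Q+c_Q\times\partial Q$. An $(N-1)$-face occurs in the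 boundaries of its two neighbors with opposite signs. Therefore
\begin{equation}\label{eq:slices}
\|c\|=\sum_Q\|c_Q\|,\qquad \|\partial c\|=\sum_Q\|\partial c_Q\|+\sum_{Q\sim Q'}\|c_Q-c_{Q'}\| .
\end{equation}

The two sums in $\|\partial c\|$ compete. For a box $c=D\times[0,m]^N$, formula \eqref{eq:slices} reads
\begin{equation}\label{eq:box}
\|c\|=\|D\|\,m^N,\qquad \|\partial c\|=\|\partial D\|\,m^N+2N\|D\|\,m^{N-1},
\end{equation}
and the two terms are comparable when $m$ is about $\|D\|/\|\partial D\|$. Such boxes give the lower bounds. For the upper bounds we split the slices at a threshold $T$. Slices of norm at most $T$ are controlled by the first sum and the filling function of $X$. Larger slices are controlled by the second sum and the isoperimetric inequality of $\mathbb Z^N$, which rests on the following inequality of Gagliardo and Loomis--Whitney.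

\begin{lemma}\label{lem:LW}
Let $N\ge2$. For $1\le j\le N$ let $V_j\ge0$ be a function on $\mathbb Z^N$ that does not depend on the $j$-th coordinate and is finitely supported as a function of the others, and let $A_j$ be its sum over these $N-1$ coordinates. Then $\sum_{\mathbb Z^N}\prod_jV_j^{1/(N-1)}\le\prod_jA_j^{1/(N-1)}$.
\end{lemma}

\begin{proof}
For $N=2$ the sum factors and equality holds. Let $N\ge3$ and fix the last coordinate $q$. For $j<N$ let $A_j(q)$ be the sum of $V_j$ over the remaining $N-2$ coordinates. H\"older's inequality with exponents $N-1$ and $\frac{N-1}{N-2}$, followed by the case $N-1$, bounds the sum over the first $N-1$ coordinates by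
\[
A_N^{\frac1{N-1}}\Bigl(\sum\prod_{j<N}V_j^{\frac1{N-2}}\Bigr)^{\frac{N-2}{N-1}}\le A_N^{\frac1{N-1}}\prod_{j<N}A_j(q)^{\frac1{N-1}} .
\]
Sum over $q$ by H\"older's inequality for $N-1$ factors, using $\sum_qA_j(q)=A_j$.
\end{proof}

\begin{lemma}\label{lem:tail}
Let $\|\partial c\|\le\ell$ and $M(Q)=\|c_Q\|$. If $N=1$, then $M(Q)\le\ell$ for all $Q$. If $N\ge2$ and $T>0$, then $\sum_{M(Q)>T}M(Q)\le\ell\,(\ell/T)^{1/(N-1)}$.
\end{lemma}

\begin{proof}
By \eqref{eq:slices}, $\sum_{Q\sim Q'}|M(Q)-M(Q')|\le\ell$. Let $V_j(Q)$ be the sum of $|M(Q_1)-M(Q_2)|$ over adjacent pairs on the line through $Q$ in direction $j$. As $M$ has finite support, $M(Q)\le V_j(Q)$. For $N=1$ this is the claim. For $N\ge2$, the function $V_j$ does not depend on the $j$-th coordinate and $A_j\le\ell$. From $M^{N/(N-1)}\le\prod_jV_j^{1/(N-1)}$ and Lemma~\ref{lem:LW} we get the discrete Gagliardo--Nirenberg inequality $\sum_QM^{N/(N-1)}\le\ell^{N/(N-1)}$. Where $M>T$ we have $M\le T^{-1/(N-1)}M^{N/(N-1)}$.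
\end{proof}

\begin{proposition}\label{prop:Gk}
There is $c_0>0$ with $c_0\,\ell^{\frac{2N+3}{2N+1}}\le\operatorname{Fill}^{k+1}_{G_k}(\ell)\le2\,\ell^{\frac{2N+3}{2N+1}}$ for all large $\ell$.
\end{proposition}

\begin{proof}
\emph{Lower bound.} Take $c=D^G_n\times[0,n^2]^N$. By \eqref{eq:box} and Proposition~\ref{prop:G2}, $\|c\|\ge n^{2N+3}$ and
\[
\|\partial c\|\le6n\cdot n^{2N}+2Nn^2(n+1)n^{2N-2}\le(6+4N)\,n^{2N+1}.
\]
Given $\ell\ge6+4N$, let $n\ge1$ be largest with $(6+4N)n^{2N+1}\le\ell$. Then $\ell<(6+4N)(2n)^{2N+1}$, and $\operatorname{Fill}^{k+1}_{G_k}(\ell)\ge n^{2N+3}$ gives the bound.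

\emph{Upper bound.} In these boxes the slices have norm about $n^3$ and the boundary about $n^{2N+1}$, which suggests $T=\ell^{3/(2N+1)}$. Let $\|\partial c\|\le\ell$ with $\ell\ge1$. By \eqref{eq:unique} in $X_G$ and Proposition~\ref{prop:G2}, $M(Q)^{1/3}\le\|\partial c_Q\|$. With \eqref{eq:slices},
\[
\sum_{M\le T}M\le T^{2/3}\sum_Q\|\partial c_Q\|\le T^{2/3}\ell=\ell^{\frac{2N+3}{2N+1}} .
\]
If $N=1$, then $T=\ell$ and no slice exceeds $T$, by Lemma~\ref{lem:tail}. If $N\ge2$, then $\ell/T=\ell^{(2N-2)/(2N+1)}$, and Lemma~\ref{lem:tail} bounds the remaining sum by $\ell\cdot\ell^{2/(2N+1)}$, the same quantity.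
\end{proof}

\begin{proposition}\label{prop:Hk}
There are $c_1,C_1>0$ with $c_1\le\operatorname{Fill}^{k+1}_{H_k}(\ell)\,\ell^{-\frac{N+1}N}(\log\ell)^{\frac1N}\le C_1$ for all large $\ell$.
\end{proposition}

\begin{proof}
\emph{Lower bound.} Take $c=D^H_n\times[0,m]^N$ with $m=\lceil3^n/n\rceil\le2\cdot3^n/n$. Then $(4n+4)m\le16\cdot3^n$, so \eqref{eq:box} and Proposition~\ref{prop:H2} give
\[
\|\partial c\|\le(16+2N)\,3^nm^{N-1}\le\ell_n:=A\,3^{nN}n^{-(N-1)},\qquad A=(16+2N)2^{N-1},
\]
\[
\|c\|=(3^n-1)m^N\ge\tfrac12\,3^{n(N+1)}n^{-N}=\tfrac12\,(\ell_n/A)^{\frac{N+1}N}\,n^{-\frac1N},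
\]
where the last equality uses $\frac{(N-1)(N+1)}N+\frac1N=N$. The ratio $\ell_{n+1}/\ell_n=3^N(\frac n{n+1})^{N-1}$ lies between $3^N/2^{N-1}>1$ and $3^N$. Given $\ell\ge\ell_1$, choose $n$ with $\ell_n\le\ell<\ell_{n+1}$. Then $\ell_n\ge3^{-N}\ell$, and $\ell\ge\ell_n\ge3^n(3^n/n)^{N-1}\ge3^n$ gives $n\le\log\ell$. Hence $\operatorname{Fill}^{k+1}_{H_k}(\ell)\ge\|c\|\ge\frac12(3^{-N}\ell/A)^{\frac{N+1}N}(\log\ell)^{-\frac1N}$.

\emph{Upper bound.} Let $\|\partial c\|\le\ell$ with $\ell\ge3$, and take $T=\ell^{1/N}(\log\ell)^{(N-1)/N}$, which for $\ell=\ell_n$ is of the order $3^n$ of the slices above. By \eqref{eq:unique} in $X_H$ and Proposition~\ref{prop:H2}, $\log(1+M(Q))\le\|\partial c_Q\|\log3$. The function $\log(1+\xi)$ is concave and vanishes at $0$, so $\xi\le\frac T{\log(1+T)}\log(1+\xi)$ for $0\le\xi\le T$. Also $T\ge\ell^{1/N}$, so $\log(1+T)\ge\frac1N\log\ell$. Therefore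
\[
\sum_{M\le T}M\le\frac{T\log3}{\log(1+T)}\sum_Q\|\partial c_Q\|\le N\log3\cdot\frac{T\ell}{\log\ell}=N\log3\cdot\ell^{\frac{N+1}N}(\log\ell)^{-\frac1N}.
\]
If $N=1$, then again $T=\ell$ and nothing remains. If $N\ge2$, then $\ell/T=(\ell/\log\ell)^{(N-1)/N}$, and Lemma~\ref{lem:tail} bounds the remaining sum by $\ell\,(\ell/\log\ell)^{1/N}=\ell^{\frac{N+1}N}(\log\ell)^{-\frac1N}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $k\ge2$]
Parts (1) and (2) were proved in Sections~\ref{sec:groups}--\ref{sec:path}. With $N=k-1$ we have $\frac{2N+3}{2N+1}=\frac{2k+1}{2k-1}$ and $\frac{N+1}N=\frac k{k-1}$, so Propositions~\ref{prop:Gk} and~\ref{prop:Hk} give (3). The exponents satisfy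
\[
\frac k{k-1}=1+\frac1{k-1}>1+\frac1{k-\frac12}=\frac{2k+1}{2k-1}>1 ,
\]
and the logarithmic factor is negligible against any positive power of $\ell$. Hence $\operatorname{Fill}^{k+1}_{G_k}(\ell)\le\operatorname{Fill}^{k+1}_{H_k}(\ell)$ for large $\ell$, which gives $\operatorname{Fill}^{k+1}_{G_k}\prec\operatorname{Fill}^{k+1}_{H_k}$. The reverse relation would give $\operatorname{Fill}^{k+1}_{H_k}(\ell)=O\bigl(\ell^{\frac{2k+1}{2k-1}}\bigr)$, contradicting the lower bound in Proposition~\ref{prop:Hk}.
\end{proof}

\begin{thebibliography}{9}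

\bibitem{KP}
Robert Kropholler and Mark Pengitore, \emph{A coarse embedding theorem for homological filling functions}, arXiv:2008.11090 (2020).

\bibitem{SW}
Scott and Wall, \emph{Topological methods in group theory}.

\end{thebibliography}
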